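# Endomorphisms that agree at each element with an automorphism

## 1. A shift on convergent sequences

Let $A$ be the algebra of convergent complex sequences, that is, $A=C(X)$ with $X=\mathbb N\cup\{\infty\}$, $\mathbb N=\{1,2,\dots\}$. Define
$$\Phi(f)=\bigl(f(\infty),\,f(1),\,f(2),\,f(3),\dots\bigr),$$
with limit $f(\infty)$. This is a unital, injective $^*$-endomorphism. It is not surjective: in its range the first entry equals the limit.

How far is $\Phi$ from being an automorphism if we test it on one element at a time? The automorphisms of $C(X)$ are the maps $g\mapsto g\circ s$ with $s$ a homeomorphism of $X$. Such an $s$ fixes $\infty$, the only non-isolated point, so $s$ is a permutation of $\mathbb N$; conversely every permutation of $\mathbb N$ extends. So we ask: given $f$, is $\Phi(f)$ a rearrangement of $f$?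

For $f=(5,0,0,0,\dots)$ we get $\Phi(f)=(0,5,0,0,\dots)$, and swapping the first two positions does it. For $f=(1,0,\tfrac12,0,\tfrac13,0,\dots)$ we get $\Phi(f)=(0,1,0,\tfrac12,0,\tfrac13,\dots)$, and swapping positions $2m-1$ and $2m$ for every $m$ does it. For $f=(1,\tfrac12,\tfrac13,\dots)$, however, $\Phi(f)=(0,1,\tfrac12,\dots)$ has an entry $0$, while no rearrangement of $f$ has one. A single element exposes $\Phi$: one that never takes its limit value on $\mathbb N$.

If we replace $\mathbb N$ by an uncountable set, no such element is left.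

**Proposition C.** Let $\Gamma$ be an uncountable set, $X=\Gamma\cup\{\infty\}$ the one-point compactification of the discrete space $\Gamma$, and $A=C(X)$. There is a non-surjective unital $^*$-endomorphism $\Phi$ of $A$ such that for every $f\in A$ some automorphism of $A$ sends $f$ to $\Phi(f)$.

*Proof.* A function $f$ on $X$ is continuous if and only if $\{\gamma\in\Gamma:|f(\gamma)-f(\infty)|\ge\delta\}$ is finite for every $\delta>0$. Fix $\gamma_0\in\Gamma$ and a bijection $t\colon\Gamma\to\Gamma\setminus\{\gamma_0\}$, and put
$$\Phi(f)(t(\gamma))=f(\gamma),\qquad \Phi(f)(\gamma_0)=\Phi(f)(\infty)=f(\infty).$$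
The set where $|\Phi(f)-f(\infty)|\ge\delta$ is the image under $t$ of the corresponding set for $f$, so $\Phi(f)$ is continuous. Clearly $\Phi$ is a unital $^*$-endomorphism with range contained in $\{g:g(\gamma_0)=g(\infty)\}\neq A$. (The range is all of this set: $g$ is the image of $f$ with $f=g\circ t$ on $\Gamma$ and $f(\infty)=g(\infty)$.)

Let $f\in A$. For a value $v\ne f(\infty)$ the sets $\{\gamma\in\Gamma:f(\gamma)=v\}$ and $\{\gamma\in\Gamma:\Phi(f)(\gamma)=v\}$ are finite, and $t$ maps the first onto the second, so they have the same cardinality. For $v=f(\infty)$, the complement in $\Gamma$ of $\{\gamma\in\Gamma:f(\gamma)=f(\infty)\}$ is a countable union of finite sets, so this set has cardinality $|\Gamma|$. The same holds for $\Phi(f)$. So all fibers match, and there is a permutation $s$ of $\Gamma$ with $\Phi(f)=f\circ s$ on $\Gamma$. With $s(\infty)=\infty$ it is a homeomorphism of $X$, and $g\mapsto g\circ s$ is an automorphism sending $f$ to $\Phi(f)$. $\square$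

The algebra in Proposition C is not separable, and the algebra of convergent sequences is. So we ask what separability does in general. The following problem is taken from Michiya Mori, "On 2-local nonlinear surjective isometries on normed spaces and C$^*$-algebras", arXiv:1907.02172 (2019). Let $A$ be a unital separable C$^*$-algebra and $\Phi\colon A\to A$ a $^*$-endomorphism such that
$$\text{for every } a\in A \text{ there is } \Phi_a\in\mathrm{Aut}(A)\text{ with } \Phi_a(a)=\Phi(a). \tag{1}$$
Must $\Phi$ be surjective? The answer is yes.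

**Theorem A.** Let $A$ be a unital separable C$^*$-algebra and $\Phi\colon A\to A$ a $^*$-endomorphism satisfying (1). Then $\Phi$ is surjective.

**Theorem B.** Let $A,C$ be separable C$^*$-algebras, possibly non-unital, and let $\Phi\colon A\to C$ be a $^*$-homomorphism such that each $a\in A$ admits a $^*$-isomorphism $\Phi_a\colon A\to C$ with $\Phi_a(a)=\Phi(a)$. Then $\Phi$ is a $^*$-isomorphism. In particular, for separable $A$ the endomorphisms with property (1) are exactly the automorphisms.

Throughout, $A\ne0$ (except in the proof of Theorem B), ideals are closed and two-sided, $A_{sa}$ is the set of self-adjoint elements, and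
$$B:=\Phi(A).$$
Two consequences of (1) are immediate. Since $\|\Phi(a)\|=\|\Phi_a(a)\|=\|a\|$, the map $\Phi$ is isometric and $B$ is a C$^*$-subalgebra of $A$; and $\Phi(1)=\Phi_1(1)=1$. We must show $B=A$. The automorphism $\Phi_a$ depends on $a$, and we control it only at $a$.

## 2. Commutative algebras, singly generated algebras, and the algebra $C(S^2)$

**Commutative separable $A$.** Let $A=C(X)$ with $X$ compact metrizable, and write $\Phi(f)=f\circ\tau$ with $\tau\colon X\to X$ continuous. The map $\Phi$ is onto as soon as $\tau$ is injective (an injective continuous map from a compact space is a homeomorphism onto its closed image, and functions extend by Tietze). It is injective, so $\tau$ is onto. Fix $p\in X$ and test (1) on $h(x)=d(x,p)$. There is a homeomorphism $\sigma$ with $h\circ\tau=h\circ\sigma$. The zero set of the left side is $\tau^{-1}(p)$, and that of the right side is the single point $\sigma^{-1}(p)$. So $\tau^{-1}(p)$ is a single point for every $p$, $\tau$ is injective, and $\Phi$ is surjective. Separability gave us a function that vanishes at $p$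 only. In Proposition C no function vanishes at $\infty$ only.

**Singly generated $A$.** Suppose $a$ and $1$ generate $A$ as a C$^*$-algebra. Then $\Phi$ and $\Phi_a$ agree on $a$ and on $1$, so they agree on $A$, and $\Phi=\Phi_a$ is an automorphism. This covers $M_2(\mathbb C)$, for instance, and it suggests a general plan: find one element that generates everything.

The plan fails in this generality. By Stone–Weierstrass, $a$ and $1$ generate $C(X)$ exactly when $a\colon X\to\mathbb C$ is injective. By the Borsuk–Ulam theorem every continuous map $S^2\to\mathbb C$ identifies a pair of antipodal points, so no element generates $C(S^2)$ together with $1$. Of course $C(S^2)$ is handled by the argument with points. The proof of Theorem A merges the two arguments: it uses an element that acts as a generator as seen from one irreducible representation, and it makes such an element for every irreducible representation. The simple observation that makes room for this is that one element carries two self-adjoint ones.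

$$\text{If } x,y\in A_{sa} \text{ and } \alpha=\Phi_{x+iy},\ \text{ then } \alpha(x)=\Phi(x) \text{ and } \alpha(y)=\Phi(y). \tag{2}$$

Indeed $\alpha(x)+i\alpha(y)=\Phi(x)+i\Phi(y)$, and the self-adjoint and skew-adjoint parts of the two sides agree.

## 3. States, primitive ideals and approximate units

**Pure states.** A state is pure if it is an extreme point of the state space. The left kernel of a state $\varphi$ is $L_\varphi=\{x\in A:\varphi(x^*x)=0\}$, a closed left ideal. For evaluation at $p$ on $C(X)$ it is the set of functions vanishing at $p$. For $\varphi(x)=\langle x\xi,\xi\rangle$ on $M_2$ it is $\{x:x\xi=0\}=M_2(1-p)$, with $p$ the projection onto $\mathbb C\xi$.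

**Primitive ideals.** A primitive ideal is the kernel of an irreducible representation. The set $\mathrm{Prim}(A)$ of primitive ideals carries the topology whose open sets are $\{P:K\not\subseteq P\}$, with $K$ an ideal. For $C(X)$ this is $X$. For $A=\mathcal K(\ell^2)+\mathbb C1$ the irreducible representations are, up to equivalence, the identity and $a+\lambda\mapsto\lambda$. So $\mathrm{Prim}(A)=\{0,\mathcal K\}$, and the point $0$ is open but not closed. An ideal $P\neq A$ is prime if $J_1J_2\subseteq P$ for ideals $J_1,J_2$ implies $J_1\subseteq P$ or $J_2\subseteq P$.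

**Strictly positive elements.** An element $h\ge0$ of an ideal $I$ is strictly positive in $I$ if $\overline{hIh}=I$; then also $\overline{hAh}=I$, since $hIh\subseteq hAh\subseteq I$. If $I=C_0(U)\subseteq C(X)$ with $U$ open, this means that $h>0$ on all of $U$. If $(d_n)$ is dense in the positive part of the unit ball of $I$, then $\sum_{n\ge1}2^{-n}d_n$ is strictly positive in $I$, so strictly positive elements exist in separable algebras.

**Quasi-central approximate units.** Approximate units $(u_\lambda)$ of an ideal $J$ are taken with $0\le u_\lambda\le1$. Such a unit is quasi-central for $A$ if $\|u_\lambda a-au_\lambda\|\to0$ for all $a\in A$. For example, let $S$ be the unilateral shift on $\ell^2$ with basis $(\epsilon_m)_{m\ge1}$, let $A=C^*(S)\supseteq J=\mathcal K(\ell^2)$, and let $p_n$ be the projection onto the span of $\epsilon_1,\dots,\epsilon_n$. Then $[p_n,S]$ sends $\epsilon_n$ to $-\epsilon_{n+1}$ and kills the other $\epsilon_m$, so it has norm $1$ for every $n$. But $e_N=\frac1N\sum_{n=1}^Np_n$ is diagonal with entries $\max(0,\frac{N-m+1}{N})$. So $[e_N,S]$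 is a weighted shift with weights of modulus at most $1/N$, and $\|[e_N,S]\|\le1/N$. Averaging made the approximate unit quasi-central.

We use the following textbook facts.

1. (F1) Vector states of irreducible representations, given by unit vectors, are pure. If two representations have cyclic vectors with the same vector state, they are unitarily equivalent, and so have the same kernel.
2. (F2) If $\varphi$ is pure, then $\ker\varphi=L_\varphi+L_\varphi^*$ (Kadison; Dixmier, *C$^*$-algebras*, 2.9.1).
3. (F3) Kadison's transitivity theorem, self-adjoint version (Murphy, *C$^*$-algebras and Operator Theory*, 5.2.2): if $\pi\colon A\to B(H)$ is irreducible, $G\subseteq H$ is finite-dimensional and $T\in B(H)$ is self-adjoint, there is $t_0\in A_{sa}$ with $\pi(t_0)|_G=T|_G$.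
4. (F4) An injective $^*$-homomorphism is isometric. An ideal $J$ is the intersection of the primitive ideals containing it; hence $\|a+J\|=\sup_{P\supseteq J}\|a+P\|$.
5. (F5) Primitive ideals are prime; if $A$ is separable, prime ideals are primitive (Pedersen, *C$^*$-Algebras and their Automorphism Groups*, 4.3.6).
6. (F6) $\{P\in\mathrm{Prim}(A):P\supseteq J\}\cong\mathrm{Prim}(A/J)$ is a Baire space (Dixmier 3.4.13), and $P\mapsto\|y+P\|$ is lower semicontinuous for each $y\in A$ (Dixmier 3.3.2).
7. (F7) If $h$ is strictly positive in $I$ and $\|h\|\le1$, then $(h^{1/n})_n$ is an increasing approximate unit of $I$.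
8. (F8) The convex hull of an increasing approximate unit of an ideal $J\subseteq A$ contains an approximate unit of $J$ that is quasi-central for $A$ (Arveson; Pedersen 3.12.14).
9. (F9) Milman's theorem: if a compact convex set is the closed convex hull of $\Sigma$, its extreme points lie in the closure of $\Sigma$.

## 4. A positive element that determines a pure state

We first make the noncommutative version of the function $d(\cdot,p)$.

Let $\varphi$ be a pure state of $A$. Let $(d_n)$ be dense in the set of positive elements of the unit ball of the C$^*$-algebra $L_\varphi\cap L_\varphi^*$, and put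
$$h_\varphi=\sum_{n\ge1}2^{-n}d_n .$$
Then $h_\varphi\in L_\varphi$, so $|\varphi(h_\varphi)|^2\le\varphi(h_\varphi^*h_\varphi)=0$ by Cauchy–Schwarz, and $\varphi(h_\varphi)=0$. Moreover:
$$\text{if } \chi \text{ is a state of } A \text{ with } \chi(h_\varphi)=0,\ \text{then } \chi=\varphi. \tag{3}$$
To see this, note that $\chi(d_n)\ge0$ for all $n$ and $\sum2^{-n}\chi(d_n)=0$, so $\chi(d_n)=0$ for all $n$. By density $\chi$ vanishes on the positive elements of $L_\varphi\cap L_\varphi^*$, and hence on all of $L_\varphi\cap L_\varphi^*$. If $x\in L_\varphi$, then $x^*x$ lies in the left ideal $L_\varphi$ and is self-adjoint, so $x^*x\in L_\varphi\cap L_\varphi^*$ and $\chi(x^*x)=0$. By Cauchy–Schwarz $\chi(x)=0$, and $\chi(x^*)=\overline{\chi(x)}=0$. So $\chi$ vanishes on $L_\varphi+L_\varphi^*$, which is $\ker\varphi$ by (F2). Two states with $\ker\varphi\subseteq\ker\chi$ agree, because $a-\varphi(a)1\in\ker\varphi$ for all $a$.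

For $C(X)$ with $X$ metrizable and $\varphi$ evaluation at $p$, $h_\varphi$ is a function that vanishes at $p$ only. For $M_2$ and a vector state at $\xi$ we have $L_\varphi\cap L_\varphi^*=\mathbb C(1-p)$, and $h_\varphi$ is a positive multiple of $1-p$.

**Lemma 1.** Let $\varphi$ be a pure state of $A$, $y\in A_{sa}$ and $\alpha=\Phi_{y+ih_\varphi}$. Then $\alpha(y)=\Phi(y)$, and a state $\psi$ of $A$ satisfies $\psi\circ\Phi=\varphi$ if and only if $\psi=\varphi\circ\alpha^{-1}$. In particular there is exactly one state $\hat\varphi$ of $A$ with $\hat\varphi\circ\Phi=\varphi$, and it does not depend on $y$.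

*Proof.* By (2), $\alpha(y)=\Phi(y)$ and $\alpha(h_\varphi)=\Phi(h_\varphi)$. If $\psi\circ\Phi=\varphi$, then $\psi\alpha(h_\varphi)=\psi\Phi(h_\varphi)=\varphi(h_\varphi)=0$, so the state $\psi\alpha$ equals $\varphi$ by (3), that is, $\psi=\varphi\alpha^{-1}$. Conversely, let $\psi=\varphi\alpha^{-1}$. Then $\psi\Phi(h_\varphi)=\psi\alpha(h_\varphi)=\varphi(h_\varphi)=0$, so the state $\psi\Phi$ equals $\varphi$ by (3). The condition $\psi\circ\Phi=\varphi$ does not involve $y$, so the unique solution does not depend on $y$. $\square$

In terms of $B$, Lemma 1 says that every pure state of $B$ has exactly one extension to a state of $A$. In the commutative case this was the whole proof. In general it is not enough by itself. Let $D_2\subseteq M_2$ be the diagonal matrices. The pure states of $D_2$ are the two diagonal entries. A state of $M_2$ extending the first is given by a density matrix with $(1,1)$ entry $1$; its $(2,2)$ entry is then $0$, and positivity makes the off-diagonal entries $0$. So the extension is unique, and likewise for the second entry, yet $D_2\ne M_2$.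 The trouble is with pure states of the large algebra whose restriction to the small one is not pure, such as the vector state at $(1,1)/\sqrt2$. We need to know that irreducible representations of $A$ remain irreducible on $B$. Lemma 1 has a free parameter $y$, which we have not used. The next two sections spend it.

## 5. A self-adjoint element with a cyclic vector in a given irreducible representation

The right choice of $y$ is an element $k$ for which $\pi(k)$ alone has a cyclic vector. In $M_2$ one can take $k=\mathrm{diag}(1,2)$ and $\xi=(1,1)/\sqrt2$.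

**Lemma 2.** Let $\pi\colon A\to B(H)$ be irreducible. There are $k\in A_{sa}$ and a unit vector $\xi\in H$ such that $\{\pi(q(k))\xi:q\text{ a complex polynomial}\}$ is dense in $H$.

*Proof.*

**Step 1. Reduction by Baire's theorem.** Since $A$ is separable, so is $H$. For $\zeta$ in a countable dense subset of $H$ and $n\in\mathbb N$, let $O(\zeta,n)$ be the set of pairs $(k,\xi)\in A_{sa}\times H$ such that $\|\pi(q(k))\xi-\zeta\|<1/n$ for some polynomial $q$. It is open, because $(k,\xi)\mapsto\pi(q(k))\xi$ is continuous for each $q$. If each $O(\zeta,n)$ is dense, Baire's theorem in the complete metric space $A_{sa}\times H$ gives a pair $(k,\xi)$ lying in all of them. Then $\{\pi(q(k))\xi\}$ is dense in $H\ne0$; so $\xi\ne0$, and we can normalize $\xi$ without affecting density. It remains to fix $\zeta$, $n$, a pair $(k_0,\xi_0)$ and $\varepsilon>0$, and to find near $(k_0,\xi_0)$ a pair $(k,\xi)$ in $O(\zeta,n)$. We shall even get $\pi(q(k))\xi=\zeta$.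

**Step 2. A finite-dimensional model near $T_0=\pi(k_0)$.** Here we find a finite-dimensional space $F\ni\xi,\zeta$ and an operator $S$ on it, close to $T_0$, for which $\xi$ is cyclic. Partition an interval containing the spectrum of $T_0$ into finitely many disjoint intervals of length at most $\varepsilon$. Let $I_i$ be those whose spectral projection $E_i$ of $T_0$ is nonzero, and pick $s_i\in I_i$. Then $\sum_iE_i=1$ and $\|(T_0-s_i)E_i\|\le\varepsilon$. Adding to $\xi_0$ small vectors from those $E_iH$ with $E_i\xi_0=0$, we get $\xi$ with $\|\xi-\xi_0\|<\varepsilon$ and all $E_i\xi\neq0$. Put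
$$F_i=\mathrm{span}\{E_i\xi,E_i\zeta\}\subseteq E_iH,\qquad F=\bigoplus_iF_i .$$
Then $\xi,\zeta\in F$, and the projection $Q$ onto $F$ commutes with all $E_i$.

Each $F_i$ has dimension $1$ or $2$. It has an orthonormal basis none of whose members is orthogonal to $E_i\xi$: in dimension $2$, if $u=E_i\xi/\|E_i\xi\|$ and $v\perp u$ is a unit vector of $F_i$, take $(u\pm v)/\sqrt2$. Let $S$ be the self-adjoint operator on $F$ that is diagonal in the union of these bases, with pairwise distinct real eigenvalues, those on $F_i$ lying in $[s_i-\varepsilon,s_i+\varepsilon]$. Then $\xi$ has a nonzero component $\xi_j$ along each basis vector; let $\lambda_j$ be the eigenvalue there and $\zeta_j$ the component of $\zeta$. A polynomial $q$ with $q(\lambda_j)=\zeta_j/\xi_j$ for all $j$ satisfies $q(S)\xi=\zeta$.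

**Step 3. A small self-adjoint correction of $T_0$.** We want a self-adjoint $T$ of norm at most $6\varepsilon$ with $T_0+T=S$ on $F$. The correction wanted on $F$ is $D=SQ-T_0Q$, where $SQ$ is extended by $0$ on $F^\perp$. The operator $D$ commutes with the $E_i$, and on $E_iH$ it equals $(S-s_i)Q-(T_0-s_i)Q$, of norm at most $\varepsilon+\varepsilon$. So $\|D\|\le2\varepsilon$. But $D$ need not be self-adjoint. In $H=F\oplus F^\perp$ we complete its first column to a self-adjoint matrix:
$$D=\begin{pmatrix}QDQ&0\\(1-Q)DQ&0\end{pmatrix},\qquad T=D+D^*-QDQ=\begin{pmatrix}QDQ&\bigl((1-Q)DQ\bigr)^*\\(1-Q)DQ&0\end{pmatrix}.$$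
Since $QDQ=SQ-QT_0Q$ is self-adjoint, $T$ is self-adjoint. It has finite rank, and $\|T\|\le6\varepsilon$. Also $TQ=D$: we have $DQ=D$ and $D^*Q=(QD)^*=(QDQ)^*=QDQ$, so $TQ=D+QDQ-QDQ$.

**Step 4. Realizing the correction in $A$ with norm control.** Let $G=F+\mathrm{ran}\,T$; it is finite-dimensional and $T$-invariant. By (F3) there is $t_0\in A_{sa}$ with $\pi(t_0)|_G=T|_G$, but its norm may be large. Put $g(s)=\max(-6\varepsilon,\min(6\varepsilon,s))$ and $t=g(t_0)$, so $\|t\|\le6\varepsilon$. The subspace $G$ is invariant under the self-adjoint operator $\pi(t_0)$, hence reduces it, so $\pi(t)|_G=g(\pi(t_0)|_G)=g(T|_G)=T|_G$, the last step because $\|T\|\le6\varepsilon$. Let $k=k_0+t$. For $f\in F$,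
$$\pi(k)f=T_0f+Tf=T_0f+Df=Sf .$$
As $S$ maps $F$ to $F$, $\pi(q(k))\xi=q(S)\xi=\zeta$. So $(k,\xi)\in O(\zeta,n)$, with $\|k-k_0\|\le6\varepsilon$ and $\|\xi-\xi_0\|<\varepsilon$. As $\varepsilon>0$ was arbitrary, $O(\zeta,n)$ is dense. $\square$

## 6. Rigidity of $\Phi$ seen from one irreducible representation

**Lemma 3.** Let $\pi\colon A\to B(H)$ be irreducible, $(k,\xi)$ as in Lemma 2, $\varphi=\langle\pi(\cdot)\xi,\xi\rangle$, $\alpha=\Phi_{k+ih_\varphi}$ and $\rho=\pi\circ\alpha^{-1}$. Then $\rho\circ\Phi=\pi$. In particular $\rho(B)=\pi(A)=\rho(A)$.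

*Proof.* The state $\varphi$ is pure by (F1). Let $j=\alpha^{-1}\circ\Phi$, a unital endomorphism of $A$; we must show $\pi\circ j=\pi$. By Lemma 1 with $y=k$, we have $j(k)=k$, and since $\psi=\varphi\alpha^{-1}$ satisfies $\psi\circ\Phi=\varphi$, also $\varphi\circ j=\varphi$. Hence
$$\|\pi(j(y))\xi\|^2=\varphi(j(y^*y))=\varphi(y^*y)=\|\pi(y)\xi\|^2\qquad(y\in A).$$
As $\pi(A)\xi$ is dense in $H$, there is an isometry $V$ on $H$ with $V\pi(y)\xi=\pi(j(y))\xi$ for all $y$. For a polynomial $q$ we have $j(q(k))=q(k)$, so $V\pi(q(k))\xi=\pi(q(k))\xi$. These vectors are dense, so $V=1$, and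
$$\pi(j(y))\xi=\pi(y)\xi\qquad(y\in A).$$
Therefore, for $x,y\in A$,
$$\pi(j(x))\pi(y)\xi=\pi(j(x))\pi(j(y))\xi=\pi(j(xy))\xi=\pi(xy)\xi=\pi(x)\pi(y)\xi .$$
Since $\xi$ is cyclic, $\pi(j(x))=\pi(x)$. So $\rho\circ\Phi=\pi\circ j=\pi$. Then $\rho(B)=\pi(A)$, and $\rho(A)=\pi(\alpha^{-1}(A))=\pi(A)$. $\square$

For $A=M_2$, $k=\mathrm{diag}(1,2)$ and $\xi=(1,1)/\sqrt2$, the element $h_\varphi$ is a positive multiple of $\begin{pmatrix}1&-1\\-1&1\end{pmatrix}$. The matrices $k$ and $h_\varphi$ generate $M_2$, so Lemma 3 is then the argument with a single generator $k+ih_\varphi$. In general $k+ih_\varphi$ need not generate $A$, but it does the work of a generator under $\pi$.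

Lemma 3 gives $A=B+\ker\rho$, where $\rho$ is $\pi$ twisted by an automorphism that depends on $\pi$. We must find out which primitive ideals $\ker\rho$ arise.

## 7. The ideals $\hat I$, and surjectivity of $B\to A/P$

For an ideal $I$ choose $h_I\ge0$ strictly positive in $I$ with $\|h_I\|\le1$, and put
$$\hat I=\overline{\Phi(h_I)\,A\,\Phi(h_I)} .$$
We record what we need about $\hat I$. First, if $\alpha\in\mathrm{Aut}(A)$ satisfies $\alpha(h_I)=\Phi(h_I)$, then
$$\hat I=\overline{\alpha(h_I)A\alpha(h_I)}=\alpha\bigl(\overline{h_IAh_I}\bigr)=\alpha(I). \tag{4}$$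
Such $\alpha$ exist by (1), so $\hat I$ is an ideal. Second, by (F7) applied in $I$ and transported by $\alpha$,
$$\bigl(\Phi(h_I)^{1/n}\bigr)_n=\bigl(\alpha(h_I^{1/n})\bigr)_n \text{ is an increasing approximate unit of } \hat I,\text{ contained in }\Phi(I). \tag{5}$$
Third, $\Phi(I)=\overline{\Phi(h_I)B\Phi(h_I)}\subseteq\hat I$; and any ideal containing $\Phi(I)$ contains $\Phi(h_I)$, hence $\hat I$. So
$$\hat I\text{ is the smallest ideal of } A\text{ containing }\Phi(I). \tag{6}$$
In particular $\hat I$ does not depend on the choice of $h_I$.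

**Lemma 4.** If $I$ is a primitive ideal, then $A=B+\hat I$.

*Proof.* Let $I=\ker\pi$ with $\pi$ irreducible, and let $\xi,\varphi,\alpha,\rho$ be as in Lemma 3. Since $\rho(A)=\rho(B)$, we have $A=B+\ker\rho$, and it remains to see that $\ker\rho=\hat I$. We have $\ker\rho=\alpha(I)$, so (4) would give this if $\alpha(h_I)=\Phi(h_I)$. But both slots of $\alpha=\Phi_{k+ih_\varphi}$ are already taken, by $k$ and $h_\varphi$. So we use a second automorphism, $\alpha_2=\Phi_{h_I+ih_\varphi}$. By (2) $\alpha_2(h_I)=\Phi(h_I)$, so $\hat I=\alpha_2(I)$ by (4). The uniqueness in Lemma 1 compares the two: $\varphi\alpha^{-1}=\hat\varphi=\varphi\alpha_2^{-1}$. The representations $\rho=\pi\alpha^{-1}$ and $\pi\alpha_2^{-1}$ both have $\xi$ as a cyclic vector, with vector state $\hat\varphi$. By (F1) they have the same kernel, so $\ker\rho=\ker(\pi\alpha_2^{-1})=\alpha_2(I)=\hat I$. $\square$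

We do not know yet that every primitive ideal has the form $\hat I$. The next lemma reaches an arbitrary $P$ by pulling it back.

**Lemma 5.** For every primitive ideal $P$ of $A$ we have $A=B+P$. Consequently, for every irreducible representation $\kappa$ of $A$ we have $\kappa(B)=\kappa(A)$, and $\kappa\circ\Phi$ is irreducible.

*Proof.* Let $I=\Phi^{-1}(P)$. It is a proper ideal, since $\Phi(1)=1\notin P$.

**Step 1. $I$ is prime.** Let $J_1,J_2$ be ideals with $J_1J_2\subseteq I$, and let $z\in\hat J_1\cap\hat J_2$. By (5) there are approximate units $(u_n)\subseteq\Phi(J_1)$ of $\hat J_1$ and $(v_m)\subseteq\Phi(J_2)$ of $\hat J_2$. Then $z=\lim_nu_nz$ and $u_nz=\lim_mu_nv_mz$, and $u_nv_m\in\Phi(J_1J_2)\subseteq\Phi(I)\subseteq P$. So $z\in P$. Thus $\hat J_1\hat J_2\subseteq\hat J_1\cap\hat J_2\subseteq P$. Since $P$ is prime (F5), some $\hat J_i\subseteq P$, so $\Phi(J_i)\subseteq P$ and $J_i\subseteq I$.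

**Step 2. Conclusion.** As $A$ is separable, $I$ is primitive by (F5), and Lemma 4 gives $A=B+\hat I$. Since $\Phi(I)\subseteq P$, (6) gives $\hat I\subseteq P$. So $A=B+P$.

With $P=\ker\kappa$ we get $\kappa(\Phi(A))=\kappa(B)=\kappa(A)$, so $\kappa\circ\Phi$ is irreducible. $\square$

## 8. Approximate units of $J$ inside $B$

Lemma 5 rules out the inclusion $D_2\subseteq M_2$, but it does not give $B=A$ on its own: the subalgebra $\mathbb C1\subseteq\mathbb C^2$ maps onto both primitive quotients of $\mathbb C^2$. What is wrong there is that the ideal $J=0\oplus\mathbb C$ meets the subalgebra in $0$. The next lemma rules this out for our $B$. It uses the uniqueness in Lemma 1 once more, now for the pure states $\psi\circ\Phi$ that Lemma 5 provides.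

**Lemma 6.** For every ideal $J$ of $A$, $J\cap B$ contains an increasing approximate unit of $J$.

*Proof.*

**Step 1. Reduction to $\hat J_0=J$.** Let $J_0=\Phi^{-1}(J)$. Then $\Phi(J_0)=J\cap B$, and $\hat J_0\subseteq J$ by (6). By (5), $\Phi(J_0)$ contains an increasing approximate unit of $\hat J_0$, so it suffices to show $\hat J_0=J$. If $J=A$, then $J_0=A$ and $1=\Phi(1)\in\hat J_0$, so this is clear. Let $J\ne A$ and suppose $\hat J_0\ne J$. By (F4) there is an irreducible representation $\kappa$ of $A$ with $\kappa(\hat J_0)=0$ and $\kappa(J)\ne0$. We shall show $\kappa(J)=0$, a contradiction.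

**Step 2. A pure state to test.** Let $\eta\in H_\kappa$ be any unit vector, $\psi=\langle\kappa(\cdot)\eta,\eta\rangle$, and $\varphi=\psi\circ\Phi$. By Lemma 5 $\kappa\circ\Phi$ is irreducible, so $\varphi$, one of its vector states, is a pure state of $A$. It vanishes on $J_0$, because $\Phi(J_0)\subseteq\hat J_0\subseteq\ker\kappa$. So $\varphi$ belongs to the weak$^*$ compact convex set $K$ of states of $A$ that vanish on $J_0$ (the states of $A/J_0$), and, being extreme among all states, it is an extreme point of $K$.

**Step 3. States that vanish on $J$ are dense enough.** Let $(\kappa_i)$ be irreducible representations of $A$, one for each primitive ideal containing $J$, and let $\sigma_i=\kappa_i\circ\Phi$. Then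
$$\bigcap_i\ker\sigma_i=\Phi^{-1}\Bigl(\bigcap_i\ker\kappa_i\Bigr)=\Phi^{-1}(J)=J_0 .$$
Let $\Sigma\subseteq K$ be the set of all vector states, given by unit vectors, of the $\sigma_i$. We claim that $K$ is the weak$^*$ closed convex hull of $\Sigma$. If $\chi_0\in K$ were outside this hull, Hahn–Banach would give $a\in A_{sa}$ and $c\in\mathbb R$ with $\chi_0(a)<c\le\chi(a)$ for all $\chi\in\Sigma$. Then $\sigma_i(a-c)\ge0$ for all $i$. The map $A/J_0\to\prod_iB(H_{\kappa_i})$ induced by the $\sigma_i$ is injective, so $(a-c)+J_0\ge0$ in $A/J_0$. Since $\chi_0$ is a state of $A/J_0$, $\chi_0(a-c)\ge0$, a contradiction.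

**Step 4. Passing to a limit.** By (F9), $\varphi$ lies in the weak$^*$ closure of $\Sigma$. So $\varphi=\lim_\lambda\psi_\lambda\circ\Phi$, where each $\psi_\lambda$ is a vector state of some $\kappa_{i(\lambda)}$, and hence $\psi_\lambda(J)=0$. The state space of $A$ is weak$^*$ compact; let $\psi'$ be a cluster point of $(\psi_\lambda)$. It is a state with $\psi'(J)=0$ and $\psi'\circ\Phi=\varphi=\psi\circ\Phi$. By the uniqueness in Lemma 1 for the pure state $\varphi$, $\psi'=\psi$. So $\psi(J)=0$, that is, $\langle\kappa(x)\eta,\eta\rangle=0$ for all $x\in J$. As $\eta$ was an arbitrary unit vector, polarization gives $\kappa(J)=0$, the contradiction sought. $\square$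

## 9. Patching over $\mathrm{Prim}(A)$

From here on we use only that $B$ is a separable unital C$^*$-subalgebra of $A$, together with Lemmas 5 and 6. Lemma 5 lets us approximate any $x\in A$ by elements of $B$ near one point of $\mathrm{Prim}(A)$, and Lemma 6 provides cut-off functions inside $B$. There are two dangers: $\mathrm{Prim}(A)$ may be far from Hausdorff, and errors might add up as pieces are glued. We meet the first by growing an ideal as far as possible, and the second by gluing with a row of norm $1$, so that the error of the result is the maximum of the two errors and not their sum.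

**Step 1. Ideals over which $x$ is approximable.** Fix $x\in A$ and $\varepsilon>0$. Let $\mathcal J$ be the set of ideals $J$ of $A$ with
$$\mathrm{dist}(fxf^*,B)\le\varepsilon\quad\text{for all } f\in J\cap B,\ \|f\|\le1 . \tag{7}$$
If $A\in\mathcal J$, then $f=1\in B$ gives $\mathrm{dist}(x,B)\le\varepsilon$. As $x$ and $\varepsilon$ are arbitrary and $B$ is closed, this proves $B=A$. So our aim is $A\in\mathcal J$.

**Step 2. $\mathcal J$ has a maximal element.** We have $0\in\mathcal J$. Let $(J_\lambda)$ be a nonempty chain in $\mathcal J$, $J=\overline{\bigcup_\lambda J_\lambda}$, and $f\in J\cap B$ with $\|f\|\le1$. The map $B/(B\cap J_\lambda)\to A/J_\lambda$ is an injective $^*$-homomorphism, hence isometric, so $\mathrm{dist}(f,B\cap J_\lambda)=\mathrm{dist}(f,J_\lambda)$, and this becomes arbitrarily small along the chain. Given $\eta>0$, choose $\lambda$ and $g\in B\cap J_\lambda$ with $\|f-g\|<\eta$, and let $f'=g/\max(1,\|g\|)$. Since $\|g\|<1+\eta$, we have $\|f'-g\|<\eta$, so $\|f-f'\|<2\eta$, with $f'\in J_\lambda\cap B$ and $\|f'\|\le1$. Then $\mathrm{dist}(f'xf'^*,B)\le\varepsilon$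 and $\|fxf^*-f'xf'^*\|\le4\eta\|x\|$. Letting $\eta\to0$ gives $\mathrm{dist}(fxf^*,B)\le\varepsilon$, so $J\in\mathcal J$. By Zorn's lemma $\mathcal J$ has a maximal element; call it $J$. Suppose, for a contradiction, that $J\neq A$.

**Step 3. One $b\in B$ that works on an open piece.** By (F6) the space $Y=\{P\in\mathrm{Prim}(A):P\supseteq J\}$ is a Baire space, and it is nonempty since $J\ne A$. Let $(b_n)$ be dense in $B$ and
$$C_n=\{P\in Y:\|(x-b_n)+P\|\le\varepsilon\}.$$
Each $C_n$ is closed in $Y$, by lower semicontinuity (F6). The $C_n$ cover $Y$: for $P\in Y$, Lemma 5 gives $b\in B$ with $x-b\in P$, and if $\|b-b_n\|\le\varepsilon$ then $\|(x-b_n)+P\|=\|(b-b_n)+P\|\le\varepsilon$. So some $C_n$ contains a nonempty relatively open set $\{P\in Y:K\not\subseteq P\}$ with $K$ an ideal. Put $b=b_n$ and $J'=K+J$, which is an ideal. For $P\in Y$ we have $J\subseteq P$, so $J'\not\subseteq P$ if and only if $K\not\subseteq P$. Hence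
$$\{P\in Y:J'\not\subseteq P\}\subseteq C_n, \tag{8}$$
and $J'\supsetneq J$, since otherwise the open set would be empty. The remaining steps show $J'\in\mathcal J$, which contradicts the maximality of $J$.

**Step 4. The error of $b$ is small modulo $J$.** Let $f\in J'\cap B$ with $\|f\|\le1$, let $\delta>0$, and put
$$z=f(x-b)f^* .$$
Since $fxf^*=z+fbf^*$ and $fbf^*\in B$, we must bound $\mathrm{dist}(z,B)$. Let $P\in Y$. If $J'\subseteq P$, then $f\in P$ and $z\in P$. Otherwise $P\in C_n$ by (8), and $\|z+P\|\le\|(x-b)+P\|\le\varepsilon$. By (F4), $\|z+J\|=\sup_{P\in Y}\|z+P\|\le\varepsilon$. Choose $y\in J$ such that $w:=z-y$ has $\|w\|\le\varepsilon+\delta$. So away from $J$ the element $0\in B$ already approximates $z$, with error $w$.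

**Step 5. A cut-off $e\in B$ that separates $J$ from the rest.** By Lemma 6, $J\cap B$ contains an increasing approximate unit of $J$. By (F8) its convex hull, which is contained in $J\cap B$, contains an approximate unit $(e_\lambda)$ of $J$ that is quasi-central for $A$. From $[e_\lambda,z]\to0$ and
$$[e_\lambda^m,z]=\sum_{i=0}^{m-1}e_\lambda^i[e_\lambda,z]e_\lambda^{m-1-i}$$
we get $[p(e_\lambda),z]\to0$ for every polynomial $p$. Approximating $\sqrt s$ and $\sqrt{1-s}$ uniformly on $[0,1]$ by polynomials, we get $[e_\lambda^{1/2},z]\to0$ and $[(1-e_\lambda)^{1/2},z]\to0$. Moreover, since $y\in J$,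
$$\|(1-e_\lambda)^{1/2}y\|^2=\|y^*(1-e_\lambda)y\|\le\|y\|\,\|(1-e_\lambda)y\|\to0 .$$
For any $e=e_\lambda$ we have
$$z-\bigl(e^{1/2}ze^{1/2}+(1-e)^{1/2}z(1-e)^{1/2}\bigr)=e^{1/2}[e^{1/2},z]+(1-e)^{1/2}[(1-e)^{1/2},z].$$
So for a suitable $e=e_\lambda$ both of the following hold:
$$\bigl\|z-\bigl(e^{1/2}ze^{1/2}+(1-e)^{1/2}z(1-e)^{1/2}\bigr)\bigr\|<\delta, \tag{9}$$
$$\bigl\|(1-e)^{1/2}z(1-e)^{1/2}-(1-e)^{1/2}w(1-e)^{1/2}\bigr\|=\bigl\|(1-e)^{1/2}y(1-e)^{1/2}\bigr\|<\delta . \tag{10}$$

**Step 6. Approximation on $J$ by the hypothesis $J\in\mathcal J$.** We treat the part $e^{1/2}ze^{1/2}$. To use (7) for $J$, we compress $z$ by an element of $J\cap B$. As $e^{1/2}\in J$, there is a member $e'$ of $(e_\lambda)$ for which $e^{1/2}e'$ and $e'e^{1/2}$ are so close to $e^{1/2}$ that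
$$\|e^{1/2}ze^{1/2}-e^{1/2}(e'ze')e^{1/2}\|<\delta . \tag{11}$$
Put $f'=e'f$. Since $e'\in J\cap B$ and $f\in B$, we have $f'\in J\cap B$, and $\|f'\|\le1$. By (7) there is $b_1\in B$ (not the member of the dense sequence with that index) such that $\|f'xf'^*-b_1\|\le\varepsilon+\delta$. Now
$$e'ze'=e'f(x-b)f^*e'=f'xf'^*-f'bf'^* .$$
So with $b'=b_1-f'bf'^*\in B$ and $v=e'ze'-b'=f'xf'^*-b_1$ we have $\|v\|\le\varepsilon+\delta$.

**Step 7. Gluing.** By (9), (10), (11) and $e'ze'=b'+v$, the element $z-e^{1/2}b'e^{1/2}$ differs by less than $3\delta$ in norm from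
$$e^{1/2}ve^{1/2}+(1-e)^{1/2}w(1-e)^{1/2}=R\begin{pmatrix}v&0\\0&w\end{pmatrix}R^*,\qquad R=\bigl(e^{1/2},(1-e)^{1/2}\bigr).$$
Here $RR^*=e+(1-e)=1$, so $\|R\|=1$, and the norm of this element is at most $\max(\|v\|,\|w\|)\le\varepsilon+\delta$. Since $e\in B$, also $e^{1/2}b'e^{1/2}\in B$. Hence $\mathrm{dist}(z,B)\le\varepsilon+4\delta$, and $\mathrm{dist}(fxf^*,B)=\mathrm{dist}(z,B)$ because $fbf^*\in B$. As $\delta>0$ was arbitrary, $\mathrm{dist}(fxf^*,B)\le\varepsilon$. So $J'\in\mathcal J$, which contradicts the maximality of $J$. Therefore $J=A$, and Theorem A is proved. $\blacksquare$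

Lemma 6 is what puts $e$ and $e'$ into $B$: without $e'\in B$ the element $f'$ could not be used in (7), and without $e\in B$ the approximant $e^{1/2}b'e^{1/2}$ need not be in $B$. Both lemmas matter here. The inclusion $\mathbb C1\subseteq\mathbb C^2$ satisfies the conclusion of Lemma 5 and not that of Lemma 6. The inclusion $D_2\subseteq M_2$ satisfies the conclusion of Lemma 6, because the only ideals of $M_2$ are $0$ and $M_2$, and not that of Lemma 5.

## 10. Two algebras, and algebras without unit

*Proof of Theorem B.* First we reduce to one algebra. Fix one isomorphism $\Theta\colon A\to C$ (such as $\Phi_0$). Replacing $\Phi$ and $\Phi_a$ by $\Theta^{-1}\Phi$ and $\Theta^{-1}\Phi_a$, we may assume $C=A$. The case $A=0$ is trivial. The map $\Phi$ is isometric, because $\|\Phi(a)\|=\|\Phi_a(a)\|=\|a\|$; so it is injective and we need only surjectivity. If $A$ is unital, apply Theorem A.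

Suppose $A$ has no unit. Let $\tilde A=A\oplus\mathbb C1$, a unital separable C$^*$-algebra, and extend $\Phi$ and the $\Phi_a$ to unital maps $\tilde\Phi$ and $\tilde\Phi_a$ of $\tilde A$. Each $\tilde\Phi_a$ is an automorphism, and for $a\in A$, $\lambda\in\mathbb C$,
$$\tilde\Phi(a+\lambda)=\Phi(a)+\lambda=\Phi_a(a)+\lambda=\tilde\Phi_a(a+\lambda).$$
So $\tilde\Phi$ satisfies (1), and it is surjective by Theorem A. Let $c\in A$, and write $c=\tilde\Phi(a+\lambda)=\Phi(a)+\lambda$. Then $\lambda1=c-\Phi(a)\in A$, so $\lambda=0$ and $c=\Phi(a)$. Thus $\Phi$ is surjective.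

For the last statement of Theorem B, take $C=A$: an endomorphism with property (1) is an automorphism by what we proved, and an automorphism $\Phi$ has property (1) with $\Phi_a=\Phi$ for all $a$. $\square$
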